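# An uncountable nowhere dense set in an NIP expansion of $(\mathbb R,<,+)$

## 1. Three theorems on nowhere dense definable sets

**Theorem A.** There is an uncountable compact nowhere dense set $E\subseteq\mathbb R$ such that $(\mathbb R,<,+,E)$ is NIP.

**Theorem B.** If an NIP expansion of $(\mathbb R,<,+)$ defines a nonempty nowhere dense $X\subseteq\mathbb R$, then $X$ has an isolated point. Consequently, for every $n<\omega$ the isolated points of $X^{(n)}$ are dense in $X^{(n)}$.

**Theorem C.** For a nonempty compact metrizable zero-dimensional space $X$ the following are equivalent: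

* (i) $X$ is homeomorphic to a nowhere dense subset of $\mathbb R$ definable in some NIP expansion of $(\mathbb R,<,+)$;
* (ii) for every $n<\omega$ the isolated points of $X^{(n)}$ are dense in $X^{(n)}$.

In particular every nonempty countable compact metrizable space occurs in (i).

Theorem A is the main result; B says what such sets cannot look like, and C shows that, among compact sets, B is the only topological restriction. Let us unpack the words.

An *expansion of $(\mathbb R,<,+)$* is a first-order structure with underlying set $\mathbb R$ whose language contains $<$ and $+$, interpreted as usual. "Defines" means: definable with parameters. A structure is *NIP* if its complete theory has the non-independence property. One equivalent form: in a highly saturated elementary extension, for every indiscernible sequence $(I,<)$ and every definable $X$, the set $X\cap I$ is a finite union of convex subsets of $I$. We shall use another equivalent form, by counting, recalled in Section 2. A space is *zero-dimensional* if its clopen sets form a basis.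

**Definition 1.1.** For a topological space $X$ (in particular $X\subseteq\mathbb R$ with the subspace topology) put $X^{(0)}=X$, let $X^{(\alpha+1)}$ be $X^{(\alpha)}$ without its isolated points, and $X^{(\alpha)}=\bigcap_{\beta<\alpha}X^{(\beta)}$ for limit $\alpha$. The set $X$ has *finite Cantor rank* if $X^{(n)}=\emptyset$ for some $n<\omega$, and *infinite Cantor rank* otherwise.

For $X=\{0\}\cup\{1/n:n\ge1\}$ we get $X^{(1)}=\{0\}$ and $X^{(2)}=\emptyset$. For the middle-thirds Cantor set, $X^{(\alpha)}=X$ for all $\alpha$.

The theorems answer two questions from Erik Walsberg, "Externally definable quotients and NIP expansions of the real ordered additive group", arXiv:1910.10572 (2019). Is there an NIP expansion of $(\mathbb R,<,+)$ which defines a nowhere dense subset of $\mathbb R$ (1) with infinite Cantor rank? (2) which is uncountable? As background: if $\mathcal S$ is an o-minimal expansion of $(\mathbb R,<,+,\times)$ in which $t\mapsto t^r$ is definable only for rational $r$, and $\lambda>1$, then $(\mathcal S,\lambda^{\mathbb Z})$ is NIP, and every nowhere dense subset of $\mathbb R$ definable in it has finite Cantor rank.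 For instance $\{0\}\cup\lambda^{\mathbb Z}$ has first derivative $\{0\}$ and second derivative $\emptyset$. So these structures do not help with (1) or (2).

Theorem A answers both questions with yes. For (2) this is immediate. For (1): by the Cantor–Bendixson theorem an uncountable closed $E$ contains a nonempty perfect set $P$. If $P\subseteq E^{(\alpha)}$, then no point of $P$ is isolated in $E^{(\alpha)}$, so $P\subseteq E^{(\alpha+1)}$; limits are clear. So no $E^{(n)}$ is empty. Theorem C adds countable witnesses for (1); see the end of Section 14.

## 2. NIP as a bound on the number of traces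

**Definition 2.1.** A relation $R\subseteq X\times Y$ is *NIP* if there are constants $C,d$ such that for all finite nonempty $Y_0\subseteq Y$
$$\bigl|\{R(x)\cap Y_0:x\in X\}\bigr|\le C|Y_0|^d,\qquad R(x)=\{y:R(x,y)\}.$$
The sets $R(x)\cap Y_0$ are the *traces* on $Y_0$; $Y_0$ is *shattered* if all its subsets are traces.

For $x<y$ on $\mathbb R$ there are $|Y_0|+1$ traces on $Y_0$: an NIP relation. For $X=\{0,1\}^{\mathbb N}$, $Y=\mathbb N$, and $R(x,y)$ saying $x(y)=1$, every finite $Y_0$ is shattered: not NIP.

We use the following textbook facts.

1. (Sauer–Shelah.) $R$ is NIP iff the sizes of shattered finite sets are bounded.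
2. NIP is symmetric in $X$ and $Y$. Indeed, if $2^d$ elements $x_A$ ($A\subseteq\{1,\dots,d\}$) are shattered by elements of $Y$, choose $y_i$ with $R(x_A,y_i)\Leftrightarrow i\in A$; then $\{y_1,\dots,y_d\}$ is shattered by the $x_A$.
3. A structure is NIP iff every formula $\varphi(x;y)$ ($x,y$ tuples) defines an NIP relation in it.
4. Structures definable with parameters in NIP structures are NIP. Finite structures are NIP.
5. It is enough in fact 3 to check formulas $\varphi(x;\bar y)$ with $x$ a single variable (Shelah; see Simon, *A Guide to NIP Theories*, Prop. 2.11).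

## 3. The middle-thirds set reads its own digits

If $E$ is finite, the answer is clear: $(\mathbb R,<,+,E)$ only names constants in the o-minimal, hence NIP, structure $(\mathbb R,<,+)$. The first uncountable nowhere dense set anyone would try is the middle-thirds Cantor set $C$. It fails, and the reason is instructive.

A *gap* of $C$ is a bounded component of $\mathbb R\setminus C$. The gaps $(a,b)$ are definable: $a<b$ are in $C$ with no element of $C$ between. Gap lengths can be compared with a parameter, as $b-a\ge\delta$ says $b\ge a+\delta$. Let $\varphi(x;\delta,\delta')$ say: $x\in C$, and there is a gap $(a,b)$ with $x\le a$ and $\delta'\le b-a<\delta$ such that $[x,a]$ contains no gap of length $\ge\delta$.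

Write $x=\sum_{i\ge1}x_i3^{-i}$ with $x_i\in\{0,2\}$. Let $J$ be the interval of length $3^{-(i-1)}$ of the $(i-1)$st stage of the construction containing $x$; its middle third is a gap of length $3^{-i}$, and all other gaps in $J$ are shorter. If $x_i=0$, then $x$ is to the left of that gap, and $\varphi(x;3^{-i+1},3^{-i})$ holds. If $x_i=2$, then all gaps in $J$ to the right of $x$ have length $\le3^{-i-1}$, and any gap beyond $J$ of length $3^{-i}$ is separated from $x$ by the gap next to $J$, whose length is $\ge3^{-i+1}$. So $\varphi(x;3^{-i+1},3^{-i})$ fails. Thus
$$\varphi(x;3^{-i+1},3^{-i})\iff x_i=0 .$$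
All digit sequences occur, so every finite set of parameters $(3^{-i+1},3^{-i})$ is shattered, and $(\mathbb R,<,+,C)$ is not NIP.

Choosing other gap lengths does not help: Theorem B rules out every set without isolated points. Neither does adding isolated points once. Let $X$ be $C$ together with the midpoints of all gaps of $C$. The midpoints are isolated and accumulate exactly at the points of $C$, so $X^{(1)}=C$, which is definable from $X$. The same holds after any fixed finite number of layers: each derivative $X^{(n)}$ is definable and must again have isolated points.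

## 4. Perfect nowhere dense sets shatter: proof of Theorem B

Assume that a structure expanding $(\mathbb R,<,+)$ defines a nonempty nowhere dense $X$ without isolated points. We show that it is not NIP.

**Step 1: making $X$ compact.** The purpose is to have finitely many long gaps. The closure of $X$ is definable and nowhere dense; an isolated point of it would lie in $X$ and be isolated in $X$. So we may assume $X$ closed. Its complement is dense, so there are $p<q$ outside $X$ with $X\cap(p,q)\ne\emptyset$. Since $X\cap[p,q]=X\cap(p,q)$ is relatively open in $X$, it has no isolated points. Replace $X$ by this compact set.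

**Step 2: pieces.** We cut $X$ at a given scale. A *gap* is a bounded component of $\mathbb R\setminus X$. For $\delta>0$ only finitely many gaps have length $\ge\delta$. Removing them from $[\min X,\max X]$ leaves finitely many closed intervals with endpoints in $X$; the intersections of these intervals with $X$ are the *$\delta$-pieces*. None of the intervals is a single point, since that point would be isolated in $X$. Since $X$ is nowhere dense, each interval contains a point outside $X$, hence a gap, of length $<\delta$ as the longer ones were removed. For $\delta'<\delta$ the $\delta'$-pieces refine the $\delta$-pieces.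

**Step 3: the scales.** We want each piece to be cut again at the next scale. Let $\varphi(x;\delta,\delta')$ be the formula of Section 3 with $X$ for $C$. Given $N$, choose $\delta_0>\dots>\delta_N>0$ such that for $i<N$ the interval of every $\delta_i$-piece contains a gap of length in $[\delta_{i+1},\delta_i)$. This is possible: start with any $\delta_0$; pick one gap in each of the finitely many $\delta_i$-pieces and let $\delta_{i+1}$ be the least of their lengths, which are all $<\delta_i$.

**Step 4: shattering.** We show that the parameters $(\delta_i,\delta_{i+1})$, $i<N$, are shattered by $\varphi$. Let $\eta\in\{0,1\}^N$. Let $P_0$ be a $\delta_0$-piece, and let $P_{i+1}$ be the leftmost $\delta_{i+1}$-piece in $P_i$ if $\eta_i=1$, the rightmost one if $\eta_i=0$. Let $J_i$ be the interval of $P_i$, and take $x_\eta\in P_N$.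

If $\eta_i=1$, take a gap $(a,b)$ in $J_i$ with length in $[\delta_{i+1},\delta_i)$. It was removed in forming $\delta_{i+1}$-pieces, and $J_{i+1}$ starts at the left end of $J_i$, so the gap is to the right of $J_{i+1}$; thus $x_\eta\le a$. No gap of length $\ge\delta_i$ lies in $J_i\supseteq[x_\eta,a]$. So $\varphi(x_\eta;\delta_i,\delta_{i+1})$ holds.

If $\eta_i=0$, then $J_i$ and $J_{i+1}$ have the same right end. So a gap in $J_i$ to the right of $x_\eta$ lies in $J_{i+1}$ and has length $<\delta_{i+1}$. Therefore a gap $(a,b)$ with $x_\eta\le a$ and length in $[\delta_{i+1},\delta_i)$ has $a\ge\max J_i$. Then $J_i$ is not the last interval, and it is followed immediately by a gap of length $\ge\delta_i$. This is not $(a,b)$, so it is contained in $[x_\eta,a]$. Hence $\varphi(x_\eta;\delta_i,\delta_{i+1})$ fails.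

So $N$ parameters are shattered for every $N$, and the structure is not NIP.

**Step 5: density.** It remains to get the last claim. Let $X$ be nowhere dense and definable in an NIP expansion. Each $X^{(n)}$ is definable, by induction on $n$. If $I$ is an open interval and $X^{(n)}\cap I\neq\emptyset$, then $X^{(n)}\cap I$ is definable and nowhere dense, so it has an isolated point, which is isolated in $X^{(n)}$ because $I$ is open. $\square$

In particular, for $E$ as in Theorem A, all $E^{(n)}$ with $n<\omega$ are definable, but the perfect kernel of $E$ (nonempty, nowhere dense, without isolated points) is not definable in any NIP expansion of $(\mathbb R,<,+)$.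

## 5. Trees whose nodes carry ranks

By Theorem B, every neighbourhood of a point of the perfect kernel of $E$ must contain points of every finite rank. We organize $E$ as the set of branches of a finitely branching tree and label each node with the rank of the piece of $E$ above it. To stop formulas from reading digits, the children are placed in a rigid, symmetric way: low ranks at both ends, the highest rank in the middle. A position close to an end is then visible, but going there costs rank.

**Definition 5.1.** An *admissible tree* $\mathcal T=\bigcup_{k<\omega}\mathcal T_k$ has a root, $\mathcal T_0=\{\emptyset\}$. Each $s\in\mathcal T_k$ has children $s^\frown0,\dots,s^\frown W(s)$ in $\mathcal T_{k+1}$, with $W(s)<\omega$. Each node of level $\ge1$ has a *type* $t(s)\in\omega\cup\{\infty\}$. For a position $c\le W(s)$ put $e(c)=\min(c,W(s)-c)$. For $s$ of level $k\ge1$ we require: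

* (R1) if $t(s)=m<\infty$, then $W(s)=2m$ and the child at position $c$ has type $e(c)$;
* (R2) if $t(s)=\infty$, then $W(s)\ge2k$, and the child at position $c$ has type $e(c)$ if $e(c)<k$, and type $\infty$ otherwise.

The number and the types of the children of the root are arbitrary.

So the children of a node of type $m$ have types $0,1,\dots,m-1,m,m-1,\dots,1,0$, and those of a node of type $\infty$ at level $k$ have types $0,\dots,k-1,\infty,\dots,\infty,k-1,\dots,0$. Type $2$ gives $0,1,2,1,0$; type $\infty$ at level $2$ with $W=5$ gives $0,1,\infty,\infty,1,0$.

Let $[\mathcal T]$ be the set of infinite branches $x=(x_0,x_1,\dots)$, where $x_k\le W(x|k)$. It is a compact space with basic clopen sets $[s]=\{x:s\subset x\}$, and we order it lexicographically. Put $K=\omega\cup\{\infty\}$, $v(x,y)=\min\{k:x_k\ne y_k\}$, $v(x,x)=\infty$, $\tau_k(x)=t(x|k)$ for $k\ge1$, and $W_k(x)=W(x|k)$. By the rules, $\tau_k(x)$ is nonincreasing in $k\ge1$. The basic structure is the two-sorted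
$$\mathcal E=([\mathcal T],K;<,<_K,v).$$

*Types are ranks.* If $t(s)=m<\infty$, then $[s]^{(m)}$ consists of one point, the branch $y$ that always takes the middle position. We use induction on $m$; for $m=0$ the set $[s]$ is a singleton. For $m\ge1$, every other point of $[s]$ lies in some $[s']$ with $s'$ of type $i<m$, where $[s']^{(i+1)}=\emptyset$ by induction; so it is not in $[s]^{(m)}$. At each level there are nodes of type $m-1$ branching off from $y$, each with a point of $[s]^{(m-1)}$ above it. These points converge to $y$, and the same applies to all lower ranks, so $y\in[s]^{(m)}$.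

**Example 5.2.** Let the root have one child, of type $1$. Let $s_k$ be the node of type $1$ at level $k\ge1$; its children have types $0,1,0$, and nodes of type $0$ have one child. The branches are the centre $c$ (always through the $s_k$) and, for $j\ge0$, the branch $\ell_j$ leaving to the left at level $j+1$ and $r_j$ leaving to the right at level $j+1$. The order is $\ell_0<\ell_1<\dots<c<\dots<r_1<r_0$: two sequences converging to $c$.

## 6. Placing the branches on the line

We now give $[\mathcal T]$ a position in $\mathbb R$ in which additive relations say as little as possible.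

**Definition 6.1.** A *gap of level $k$* is a pair $d=(s,c)$ with $s\in\mathcal T_k$ and $0\le c<W(s)$. Put $u_d=\max[s^\frown c]$ and $u'_d=\min[s^\frown(c+1)]$. The gap $d$ is *left of* $x$ if $u_d'\le x$, and *between* $x<y$ if it is left of $y$ and not left of $x$.

The points $u_d<u_d'$ are consecutive in $[\mathcal T]$, $v(u_d,u'_d)=k$, and $d$ is determined by $(u_d,u_d')$. So "left of $x$" is equivalent to $u_d<x$, and "between" to $x\le u_d<u'_d\le y$. Enumerate the gaps as $d_0,d_1,\dots$ by increasing level, and within a level from left to right; each level has finitely many. Put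
$$\gamma_n=2^{-n^2},\qquad \iota(x)=\sum\{\gamma_n:d_n\text{ left of }x\},\qquad E_{\mathcal T}=\iota([\mathcal T]).$$

In Example 5.2 there is no gap of level $0$, and $d_{2i}=(s_{i+1},0)$, $d_{2i+1}=(s_{i+1},1)$. The gap $d_{2i}$ is left of $\ell_j$ iff $i<j$, and it is left of $c$ and of every $r_j$. The gap $d_{2i+1}$ has $u'=r_i$, so it is left of $r_j$ iff $i\ge j$, and left of no $\ell_j$ and not of $c$. Hence
$$\iota(\ell_j)=\sum_{i<j}2^{-4i^2},\quad \iota(c)=\sum_{i}2^{-4i^2},\quad \iota(r_j)=\iota(c)+\sum_{i\ge j}2^{-(2i+1)^2}.$$

For $x<y$ let $n(x,y)$ be the least index of a gap between $x$ and $y$.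

(6.1) *Let $x<y$ and $k=v(x,y)$. No gap of level $<k$ is between $x$ and $y$; the gaps of level $k$ between them are the $(x|k,c)$ with $x_k\le c<y_k$. So $n(x,y)$ is the index of $(x|k,x_k)$.* If $x\le u_d<u'_d\le y$, then $u_d,u_d'$ agree with $x$ below $k$, so the level $v(u_d,u_d')$ of $d=(s,c)$ is $\ge k$; if it equals $k$, then $s=x|k$, $x_k\le c$ and $c+1\le y_k$. Conversely such gaps are between $x$ and $y$. The leftmost is $(x|k,x_k)$.

(6.2) *Let $x<y\le z<w$. Then $n(x,y)<n(z,w)$ iff $v(x,y)\le v(z,w)$.* If the two values of $v$ differ, the gap of smaller level has smaller index. If both are $k$, we compare the gaps $(x|k,x_k)$ and $(z|k,z_k)$. We have $x|k\le z|k$ lexicographically; if these are equal, then also $y|k=z|k$, as $x<y\le z$, and $x_k<y_k\le z_k$. So the first gap is strictly to the left of the second.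

(6.3) *$E_{\mathcal T}$ is compact, nowhere dense, and $\iota:[\mathcal T]\to E_{\mathcal T}$ is an order-preserving homeomorphism.* If $x<y$, every gap left of $x$ is left of $y$, and by (6.1) some gap is between them; so $\iota(x)<\iota(y)$. If $x|k=y|k$, then $|\iota(x)-\iota(y)|$ is at most the sum of the $\gamma_n$ over gaps of level $\ge k$, which tends to $0$ as $k\to\infty$. So $\iota$ is a continuous injection of a compact space into $\mathbb R$, hence a homeomorphism onto a compact set. As $[\mathcal T]$ is totally disconnected, $E_{\mathcal T}$ contains no interval, and, being closed, it is nowhere dense.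

The goal is now the following theorem, from which Theorem A follows by choosing $\mathcal T$.

**Theorem 6.2.** For every admissible tree $\mathcal T$, the set $E_{\mathcal T}\subseteq\mathbb R$ is compact, nowhere dense, homeomorphic to $[\mathcal T]$, and $(\mathbb R,<,+,E_{\mathcal T})$ is NIP.

The plan has three parts. Section 7 reduces NIP of $(\mathbb R,<,+,E)$ to a structure living on $E$ alone. Section 8 shows that for $E=E_{\mathcal T}$ this structure is definable in $\mathcal E$. Sections 9–12 prove that $\mathcal E$ is NIP, by quantifier elimination in a richer language and a count.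

## 7. From a compact set to its induced structure

Let $E\subseteq\mathbb R$ be nonempty and compact.

**Definition 7.1.** $E_{\rm ind}$ is the structure on $E$ with the relations $R_q=\{x\in E^p:q\cdot x\le0\}$, for all $p$ and $q\in\mathbb Z^p$ with $\sum q_i=0$.

For $q=(1,-1)$ this is the order; $q=(1,-1,-1,1)$ compares differences, $x_1-x_2\le x_3-x_4$. With $E=\{0,1,3\}$ the tuple $(1,0,3,1)$ satisfies it, since $1\le2$.

**Theorem 7.2.** If $E_{\rm ind}$ is NIP, then $(\mathbb R,<,+,E)$ is NIP.

**Definition 7.3.** A *bounded formula* is $Q_1e_1\in E\cdots Q_ne_n\in E\;\psi(z,e)$, where the $Q_i$ are quantifiers and $\psi$ is a Boolean combination of nonstrict linear inequalities with rational coefficients and real constants.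

For example $\exists e\in E\,(z\le e\wedge e\le z+\frac12)$.

**Lemma 7.4.** Every formula (with parameters) of $(\mathbb R,<,+,E)$ is equivalent in $\mathbb R$ to a bounded one.

*Proof.* We remove quantifiers over $\mathbb R$ by restricting witnesses to finitely many shapes. Atomic formulas are equivalent to bounded ones: $t_1<t_2$ is $\neg(t_2\le t_1)$, and $t\in E$ is $\exists e\in E\,(t\le e\wedge e\le t)$. Bounded formulas are closed, up to equivalence, under Boolean combinations (move quantifiers to the front, using $E\neq\emptyset$) and under quantification over $E$. So let $\varphi(z,y)=Qe\,\psi$ be bounded with $z$ one variable; we must treat $\exists z\,\varphi$.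

Solve the atoms involving $z$ for $z$: they become $z\le t_i(e,y)$ or $z\ge t_i(e,y)$, $1\le i\le l$, with $t_i(e,y)=q_i\cdot e+r_i\cdot y+\alpha_i$. If $l=0$, then $\exists z\,\varphi$ is equivalent to $\varphi$. Let $l\ge1$ and fix $y$. The set $Z=\bigcup_i\{t_i(e,y):e\in E^n\}$ is compact and nonempty. While $z$ moves inside a component of $\mathbb R\setminus Z$, no sign of any $z-t_i(e,y)$ changes, for any $e$; so the truth value of $\varphi(z,y)$ is constant there. A bounded component contains the midpoint of its endpoints, which are in $Z$; the unbounded ones contain $\max Z+1$ and $\min Z-1$. Hence $\exists z\,\varphi(z,y)$ is equivalent to the disjunction over $i,j\le l$ of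
$$\exists e'\,\varphi(t_i(e',y),y),\quad \exists e',e''\,\varphi\bigl(\tfrac{t_i(e',y)+t_j(e'',y)}2,y\bigr),\quad \exists e'\,\varphi(t_i(e',y)\pm1,y)$$
with $e',e''$ ranging over $E^n$. These are bounded. $\square$

To see that midpoints are needed, take $E=\{0,1\}$, $y=0$, and ask for $z\in[y,y+1]$ with $z\notin E$. The values $y,y+1$ and the points of $E$ fail; the midpoint $\frac12$ works.

**Lemma 7.5.** Assume that $E_{\rm ind}$ is NIP. If $\chi(y;w)$ is bounded, then $\chi$ restricted to $\mathbb R^{|y|}\times E^{|w|}$ is NIP.

*Proof.* We replace the real parameter $y$ by extremal points of $E$. Let $\chi=Qe\,\psi$ with atoms $q_i\cdot e+q'_i\cdot w\le r_i\cdot y+\alpha_i$, $i\le l$. Fix $y$. Let $\sigma$ be the set of $i$ such that some $(e,w)\in E^{n+|w|}$ satisfies atom $i$. For $i\in\sigma$ choose, by compactness, $(e^i,w^i)\in E^{n+|w|}$ maximizing $q_i\cdot e+q'_i\cdot w$ among the tuples satisfying atom $i$. Then for all $(e,w)\in E^{n+|w|}$, atom $i$ holds iff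
$$q_i\cdot e+q_i'\cdot w\le q_i\cdot e^i+q'_i\cdot w^i .$$
Indeed "$\Rightarrow$" is maximality, and "$\Leftarrow$" holds since the right side is at most $r_i\cdot y+\alpha_i$. For $i\notin\sigma$ the atom is false. The displayed inequality, with denominators cleared, has coefficient sum $0$, so it is a basic relation of $E_{\rm ind}$. So each set $\{w:\chi(y;w)\}$ has the form $\{w:\Phi_\sigma(w;u)\}$, where $\Phi_\sigma$ is one of finitely many $E_{\rm ind}$-formulas and $u$ is a tuple from $E$. Each $\Phi_\sigma$ has polynomially many traces; hence so has $\chi$. $\square$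

*Proof of Theorem 7.2.* We count traces of $\varphi(x;y)$, bounded by Lemma 7.4, say $\varphi=Qe\,\psi$ with atoms $q_i\cdot e+r_i\cdot y+\alpha_i\le s_i\cdot x$, $i\le l$. Let $B\subseteq\mathbb R^{|y|}$ be finite, $|B|=N\ge1$, and $c\in\mathbb R^{|x|}$. The trick of Lemma 7.5 works over $E^n\times B$: let $\sigma$ be the set of $i$ for which some $(e,b)\in E^n\times B$ has $q_i\cdot e+r_i\cdot b+\alpha_i\le s_i\cdot c$, and for $i\in\sigma$ let $(e^i,b^i)\in E^n\times B$ maximize $q_i\cdot e+r_i\cdot b$ among these. Then for all $(e,b)\in E^n\times B$, atom $i$ holds at $(e,c,b)$ iff $i\in\sigma$ and $q_i\cdot e+r_i\cdot b\le q_i\cdot e^i+r_i\cdot b^i$. So for all $b\in B$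
$$\varphi(c;b)\iff\chi_\sigma\bigl(b,(b^i)_{i\in\sigma};(e^i)_{i\in\sigma}\bigr),$$
with a bounded formula $\chi_\sigma$ depending only on $\varphi$ and $\sigma$. By Lemma 7.5 and symmetry (fact 2), applied to the $N$-element set $B\times\{(b^i)\}$, for fixed $\sigma$ and $(b^i)\in B^\sigma$ the number of sets $\{b\in B:\chi_\sigma(b,(b^i);w)\}$, $w$ a tuple from $E$, is at most $CN^D$, with $C,D$ depending only on $\varphi$. So there are at most $2^lN^l\cdot CN^D$ traces on $B$. $\square$

## 8. Signs of integer combinations are decided by the tree

Try one relation by hand: for $x_1<x_2<x_3$ in $[\mathcal T]$, the sign of $\iota(x_1)-2\iota(x_2)+\iota(x_3)$. This number is the sum of the $\gamma_n$ over gaps between $x_2,x_3$ minus the sum over gaps between $x_1,x_2$. As $\gamma_n>\sum_{m>n}\gamma_m$ for every $n$ (by (8.1) below for $n\ge1$; for $n=0$ because $\sum_{m\ge1}2^{-m^2}<\sum_{m\ge1}2^{-m}=1$), the gap of least index decides. So the number is positive iff $n(x_2,x_3)<n(x_1,x_2)$, and by (6.2) this says $v(x_2,x_3)<v(x_1,x_2)$. This is expressed in $\mathcal E$. The general case needs a finite correction for large coefficients.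

**Proposition 8.1.** Suppose that $\mathcal T$ has infinitely many gaps. Identifying $E_{\mathcal T}$ with $[\mathcal T]$ by $\iota$, every $R_q$ is definable with parameters in $\mathcal E$.

*Proof.* For $q=0$ the claim is trivial. Let $q\in\mathbb Z^p\setminus\{0\}$, $\sum q_i=0$, $C=\sum|q_i|$.

**Step 1: separating early gaps from late ones.** We want late gaps to dominate the sum of all later ones. We have
$$\sum_{m>n}\gamma_m\le2\cdot2^{-(n+1)^2}=2^{-2n}\gamma_n.\tag{8.1}$$
Since there are infinitely many gaps, we can choose a level $\kappa\ge1$ such that, with $n_0\ge1$ the number of gaps of level $<\kappa$,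
$$\gamma_n>C\sum_{m>n}\gamma_m\quad\text{for all }n\ge n_0-1.\tag{8.2}$$
For $\bar x\in[\mathcal T]^p$ let $\theta_n=\sum\{q_i:d_n\text{ left of }x_i\}$, an integer with $|\theta_n|\le C$. Then $\sum q_i\iota(x_i)=F+G$ with $F=\sum_{n<n_0}\theta_n\gamma_n$ and $G=\sum_{n\ge n_0}\theta_n\gamma_n$.

**Step 2: the early part.** We show that $F$ is determined by finitely much definable information, and decides if it is nonzero. There are finitely many tuples of level-$\kappa$ nodes containing the $x_i$, and each case is definable with the parameters $\min[s],\max[s]$, $s\in\mathcal T_\kappa$. A gap $d=(s,c)$ of level $<\kappa$ has $u_d'=\min[s^\frown(c+1)]$ with $s^\frown(c+1)$ of level $\le\kappa$; so whether $d$ is left of $x$ depends only on $x|\kappa$. Hence $F$ depends only on the tuple of nodes. Next, $F$ is an integer multiple of $\gamma_{n_0-1}$, because $\gamma_n/\gamma_{n_0-1}$ is an integer for $n\le n_0-1$; and $|G|\le C\sum_{m\ge n_0}\gamma_m<\gamma_{n_0-1}$ by (8.2). So if $F\ne0$, the sum has the sign of $F$.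

**Step 3: the late part.** Let $F=0$; we find the sign of $G$. By (8.2) it is the sign of $\theta_n$ for the least $n\ge n_0$ with $\theta_n\ne0$; and $G=0$ if there is none. List the points $x_1,\dots,x_p$ and all $\min[s],\max[s]$ ($s\in\mathcal T_\kappa$) as $y_1<\dots<y_M$. There are finitely many order patterns, each definable. No gap is left of $y_1=\min[\mathcal T]$ and all gaps are left of $y_M=\max[\mathcal T]$. So each gap $d_n$ is between exactly one pair $y_i,y_{i+1}$, and then
$$\theta_n=\theta^{(i)}:=\sum\{q_l:x_l\ge y_{i+1}\}.$$
If $y_i,y_{i+1}$ lie in a common $[s]$ with $s\in\mathcal T_\kappa$, then by (6.1) all gaps between them have level $\ge\kappa$, i.e. index $\ge n_0$. Otherwise $y_i=\max[s]$ and $y_{i+1}=\min[s^+]$ for adjacent nodes $s,s^+$ of level $\kappa$, since these extreme points are in the list. They are consecutive in $[\mathcal T]$, so the only gap between them is the one with $(u_d,u_d')=(y_i,y_{i+1})$, of level $v(y_i,y_{i+1})<\kappa$. So with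
$$I=\{i:y_i,y_{i+1}\text{ in a common }[s],\ s\in\mathcal T_\kappa,\ \theta^{(i)}\ne0\}$$
the indices $n\ge n_0$ with $\theta_n\neq0$ are exactly those of gaps between $y_i,y_{i+1}$ for some $i\in I$. Hence $G=0$ if $I=\emptyset$, and otherwise $G$ has the sign of $\theta^{(i_0)}$, where $i_0\in I$ has the least $n(y_i,y_{i+1})$.

**Step 4: definability.** It remains to recognize $i_0$. By (6.2), for $i<j$ in $I$ we have $n(y_i,y_{i+1})<n(y_j,y_{j+1})$ iff $v(y_i,y_{i+1})\le v(y_j,y_{j+1})$. So $i_0$ is the least $i\in I$ at which $v(y_i,y_{i+1})$ is minimal. This is definable in $\mathcal E$. $\square$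

If $\mathcal T$ has only finitely many gaps, $\iota$ takes finitely many values, so $E_{\mathcal T}$ is finite.

## 9. A language that does not name digits

To prove that $\mathcal E$ is NIP we expand it until quantifiers can be eliminated, but not so far that NIP is lost. Naming the digit function $(x,k)\mapsto x_k$ together with $W_k(x)$ would be too much: let every node of type $\infty$ and level $k\ge1$ have exactly two children of type $\infty$ (so $W=2k+1$, positions $k$ and $k+1$). A branch may choose freely between them at each level, so the relation $2x_k>W_k(x)$ between $x$ and $k$ shatters every finite set of levels $\geq 1$, as in Section 3. What we may name is the choice of side at the single level where the type first drops to $\le j$.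

**Definition 9.1.** $\mathcal E^+$ is the expansion of $\mathcal E$ by

* on $K$: the successor $S$ and predecessor $\mathrm{pr}$ (with $S\infty=\mathrm{pr}\,\infty=\infty$, $\mathrm{pr}\,0=0$), and constants $0,\infty$;
* a constant $o$ for some element of $[\mathcal T]$;
* unary predicates $U_s=[s]$, $s\in\mathcal T$;
* functions $h_j(x)=\min\{k\ge1:\tau_k(x)\le j\}$ ($\infty$ if there is none), $j\in\omega$;
* unary predicates $P_j$: $h_j(x)=k+1<\infty$ and $2x_k>W_k(x)$;
* binary relations $D_\delta$, $1\le\delta<\omega$: $x<y$ and $y_k-x_k=\delta$ for $k=v(x,y)$.

In Example 5.2: $h_0(\ell_j)=h_0(r_j)=j+2$ and $h_0(c)=\infty$; $P_0$ holds exactly at the $r_j$; $D_1(\ell_j,c)$ and $D_2(\ell_j,r_j)$ hold, with $v=j+1$ in both cases.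

**Proposition 9.2.** $\mathrm{Th}(\mathcal E^+)$ has quantifier elimination.

The proof takes Sections 10 and 11.

## 10. Nonstandard branches

Let $\mathcal H$ be the expansion of $\mathcal E^+$ in which also $K$ carries full arithmetic on $\omega$ and the functions $(x,k)\mapsto x_k,\tau_k(x),W_k(x)$ are named (with arbitrary fixed values where they are not defined). Let $\mathcal H^*$ be an $\aleph_1$-saturated elementary extension with sorts $E^*$ and $K^*=\omega^*\cup\{\infty\}$. Its reduct $M$ to the countable language of $\mathcal E^+$ is $\aleph_1$-saturated.

Write $x|k=y|k$ for $v(x,y)\ge k$. Elements of $\omega$ are *standard*. An element of $K^*$ is *large* if it is not standard; so $\infty$ is large. A *nonstandard level* is finite (an element of $\omega^*\setminus\omega$) unless $\infty$ is explicitly allowed. Since $\mathcal T_n$ is finite for standard $n$, each $x\in E^*$ lies in exactly one $U_s$ with $s\in\mathcal T_n$. So its digits at standard levels are standard, and for standard $n\ge1$ the type $\tau_n(x)$ is standard or $\infty$.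

For $x\in E^*$, $1\le k<\infty$, and $e=\min(x_k,W_k(x)-x_k)$, transfer from $\mathcal H$ gives:

* (a) $\tau_{k+1}(x)\le\tau_k(x)$; and $\tau_k(x)$, $W_k(x)$ depend only on $x|k$.
* (b) If $\tau_k(x)=m<\infty$, then $W_k(x)=2m$ and $\tau_{k+1}(x)=e$; so $\tau_{k+1}(x)=m$ iff $x_k=m$.
* (c) If $\tau_k(x)=\infty$, then $W_k(x)\ge2k$, and $\tau_{k+1}(x)=e$ if $e<k$, $\tau_{k+1}(x)=\infty$ if $e\ge k$.
* (d) For $c\le W_k(x)$ there is $y\in E^*$, denoted $x\langle k,c\rangle$, with $y|k=x|k$, $y_k=c$, and $\tau_i(y)=\tau_{k+1}(y)$ for all finite $i>k$.

For (d), argue in $\mathcal H$: for $i>k$ let $y_i=\tau_i(y)$ if this is finite (the middle position, which keeps the type), and $y_i=i$ if it is $\infty$; in the latter case $W_i(y)\ge2i$, so position $i$ has $e\ge i$ and the type stays $\infty$.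

* (e) If $k$ is nonstandard and $\tau_k(x)$ is large, then $W_k(x)$ is nonstandard; for standard $m$ we have $\tau_{k+1}(x)=m$ iff $e=m$; and if $e$ is nonstandard, then $\tau_{k+1}(x)$ is large.

Indeed, if $\tau_k(x)$ is finite, $W_k(x)=2\tau_k(x)$ and $\tau_{k+1}(x)=e$. If it is $\infty$, then $W_k(x)\ge2k$, and $\tau_{k+1}(x)$ is $e$ or, when $e\ge k$, it is $\infty$.

* (f) Suppose $h_j(x)=k+1$ with $1\le k<\infty$, and $\tau_{k+1}(x)=m$. Then $m\le j<\tau_k(x)$, $e=m$ and $W_k(x)>2m$. So $x_k=m$ ("left") if $\neg P_j(x)$, and $x_k=W_k(x)-m$ ("right") if $P_j(x)$.

Indeed $j<\tau_k(x)$ by minimality. If $\tau_k(x)<\infty$, (b) gives $e=m$ and $W_k(x)=2\tau_k(x)>2m$; if $\tau_k(x)=\infty$, (c) gives $m=e<k$ and $W_k(x)\ge2k>2m$.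

* (g) If $h_j(x)=\kappa<\infty$, then $h_j(x)$ and the truth value of $P_j(x)$ depend only on $x|\kappa$.

Only types at levels $\le\kappa$ and the digit and width at level $\kappa-1$ enter, and the types are governed by (a).

## 11. Extending partial isomorphisms: proof of Proposition 9.2

Consider isomorphisms $f:A\to B$ between substructures of $M$ whose $E^*$-parts $A_E,B_E$ are finite and whose $K^*$-parts $A_K,B_K$ are countable. The only function symbol with values in the sort $E^*$ is $o$, so finite tuples generate such substructures, and always $o\in A_E$.

*Why extending them suffices.* Suppose every such $f$ extends to another such isomorphism with any prescribed further element in its domain, and likewise in its range. Then, by induction on formulas, these $f$ preserve all formulas. Two finite tuples of $M$ with the same quantifier-free type generate substructures isomorphic over the tuples, so they have the same type. If some formula were not equivalent to a quantifier-free one, compactness would give two types over $\emptyset$ with the same quantifier-free part, one containing the formula and the other its negation; both are realized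 in $M$, a contradiction. By symmetry (pass to $f^{-1}$) we only extend domains.

Note that $A_K\supseteq\omega\cup\{\infty\}$, that $f$ fixes $\omega\cup\{\infty\}$ pointwise, and that $f$ maps nonstandard levels to nonstandard levels. Write $\kappa'=f(\kappa)$ for $\kappa\in A_K$.

**Step 1: adding a level.** Let $\kappa\in K^*\setminus A_K$. As $A_K$ is closed under $S$ and $\mathrm{pr}$, $\kappa$ is nonstandard, finite, and at nonstandard distance from each finite element of $A_K$. By saturation pick $\kappa'$ with
$$f(\alpha)+n<\kappa'<f(\beta)-n\qquad(\alpha<\kappa<\beta\text{ in }A_K,\ n\in\omega),$$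
where $\infty-n=\infty$. This is finitely satisfiable: for finitely many conditions only the largest $\alpha$, the smallest $\beta$ and the largest $n$ matter; since $S^i\alpha<\kappa<\beta$ for all $i\in\omega$, we have $S^if(\alpha)<f(\beta)$ for all $i\in\omega$, and $f(\alpha)+n+1$ will do. Then $\kappa\pm n\mapsto\kappa'\pm n$ extends $f$ to an isomorphism: order, $S$ and $\mathrm{pr}$ are respected, and all values of $v,h_j$ on $A_E$ are already in $A_K$. Iterating and taking unions of chains, we can add countably many levels without changing $A_E$.

**Step 2: what a new point must satisfy.** Let $x\in E^*\setminus A_E$, and let $k=\max_{a\in A_E}v(x,a)<\infty$, attained at $a$; put $b=f(a)$. By Step 1 we may assume $k\in A_K$ and $h_j(x)\in A_K$ for all $j\in\omega$. Put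
$$A_0=\{a'\in A_E:v(a,a')\ge k\}=\{a'\in A_E:v(x,a')=k\},\qquad B_0=f(A_0).$$
(If $v(a,a')\ge k$, then $v(x,a')\ge k$, so $v(x,a')=k$ by maximality; the converse is clear.) We look for $x'\in E^*$ such that

(†) $x'|k'=b|k'$; for $a'\in A_0$ and $b'=f(a')$: $x'_{k'}\ne b'_{k'}$, and $x'_{k'}-b'_{k'}$ and $x_k-a'_k$ have the same sign and are equal if one of them is standard; $h_j(x')=h_j(x)'$ and $P_j(x')\Leftrightarrow P_j(x)$ for all $j\in\omega$; $U_s(x')\Leftrightarrow U_s(x)$ for all $s\in\mathcal T$.

Given (†), $f\cup\{(x,x')\}$ is an isomorphism. For $a'\in A_0$ and $b'=f(a')$ we have $b'|k'=b|k'=x'|k'$ and $x'_{k'}\ne b'_{k'}$, so $v(x',b')=k'$; and $<$ and $D_\delta$, in both argument orders, are read off from the digit differences at $k$ and $k'$. For $a'\in A_E\setminus A_0$ we have $v(x,a')=v(a,a')<k$, and since $x|k=a|k$, $x$ relates to $a'$ in $v,<,D_\delta$ exactly as $a$ does; likewise for $x',b,f(a')$. All values of $v,h_j$ at $x$ lie in $A_K$, so no new levels arise.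

We shall use: for $a'\in A_E$, $\kappa\in A_K$ with $1\le\kappa<\infty$, and $m\in\omega$,
$$\tau_\kappa(a')=m\iff\tau_{\kappa'}(f(a'))=m,\tag{11.1}$$
because $\tau_\kappa(a')\le j$ iff $h_j(a')\le\kappa$, by (a).

**Step 3: continuing below a standard type.** The next lemma copies the future of $x$ once its type is standard.

**Lemma S.** Let $l\in A_K$, $1\le l<\infty$, $\tau_l(x)=m$ standard, $z\in E^*$, $\tau_{l'}(z)=m$. There is $x'$ with $x'|l'=z|l'$, $x'_{l'}=x_l$, and $h_j(x')=h_j(x)'$, $P_j(x')\Leftrightarrow P_j(x)$ for all $j<m$.

*Proof.* Call a finite level $i\ge l$ a drop level if $\tau_{i+1}(x)<\tau_i(x)$. If $i$ is a drop level and $\tau_{i+1}(x)=j$, then $j<m$ and $h_j(x)=i+1$. Conversely, if $j<m$ and $h_j(x)<\infty$, then $h_j(x)>l$ by (a), and $h_j(x)-1$ is a drop level. So there are at most $m$ drop levels, $l_1<\dots<l_r$, and all are in $A_K$, as $h_j(x)\in A_K$ and $A_K$ is closed under $\mathrm{pr}$. Put $m_0=m$ and $m_i=\tau_{l_i+1}(x)$; then $l_i+1=h_{m_i}(x)$. Between consecutive drop levels the type is constant (consider the least level where it changes), so $\tau_{l_i}(x)=m_{i-1}$, and by (b) $p_i:=x_{l_i}\in\{m_i,2m_{i-1}-m_i\}$.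 At the other finite levels $i\ge l$, $x_i=\tau_i(x)$.

Let $z_0=z\langle l',m\rangle$, $z_i=z_{i-1}\langle l_i',p_i\rangle$ for $1\le i\le r$, and $x'=z_r$. This is legitimate: $z_0$ is allowed as $W_{l'}(z)=2m$, and $z_0$ has type $m$ at all finite levels $\ge l'$. Inductively $\tau_{l_i'}(z_{i-1})=m_{i-1}$, so $W_{l_i'}(z_{i-1})=2m_{i-1}\ge p_i$, and by (b) and (d) $z_i$ has type $\min(p_i,2m_{i-1}-p_i)=m_i$ at all finite levels after $l_i'$. As $f$ preserves order, $l'\le l_1'<l_2'<\cdots$, so later modifications do not touch earlier digits, and $x'|l'=z|l'$. If $l_1=l$, then $x'_{l'}=p_1=x_l$; otherwise $x'_{l'}=m=x_l$. For $j<m$, $h_j(x)=l_i+1$ for the least $i\geq 1$ with $m_i\le j$ ($\infty$ if there is none); likewise $h_j(x')=l_i'+1$ (resp. $\infty$), as the types of $x'$ at levels from $1$ to $l'$ are $\ge m>j$. In both cases the digit at the drop level is $p_i$ and the width there is $2m_{i-1}$, so the $P_j$ agree. $\square$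

**Step 4: continuing from a large type.** The second lemma makes a branch of large type drop at the prescribed place.

**Lemma L.** Let $q\in\omega$, $z\in E^*$, $1\le g<\infty$ in $K^*$, and $\tau_i(z)=T$ for all finite $i\ge g$, with $T$ large. Suppose $h_q(x)'>g$ and $h_q(x)'$ is not standard (possibly $\infty$). Then there is $x'$ with $x'|g=z|g$ and $h_j(x')=h_j(x)'$, $P_j(x')\Leftrightarrow P_j(x)$ for all $j\le q$.

*Proof.* By (a) all $\tau_i(z)$ with $1\le i<\infty$ are large, so $h_j(z)=\infty$ for all $j\in\omega$. If $h_q(x)=\infty$, then $h_j(x)=\infty$ for $j\le q$, and $x'=z$ works.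

Otherwise $h_q(x)=l+1$ with $l\in A_K$, $l'\ge g$, and $l,l'$ nonstandard. Let $m=\tau_{l+1}(x)\le q$. By (e), $W_{l'}(z)$ is nonstandard. Let $p=m$ if $\neg P_q(x)$ and $p=W_{l'}(z)-m$ if $P_q(x)$, and let $z_1=z\langle l',p\rangle$. By (e), $\tau_{l'+1}(z_1)=m$. For $m\le j\le q$ we have $h_j(x)=l+1$, because $\tau_{l+1}(x)=m\le j\le q<\tau_l(x)$; and $h_j(z_1)=l'+1$, as $\tau_{l'}(z_1)=T$ is large. Moreover $P_j(z_1)\Leftrightarrow P_q(x)\Leftrightarrow P_j(x)$, since only the side at one level is concerned.

Apply Lemma S at level $l+1$ with $z_1$ in the role of $z$. The resulting $x'$ has $x'|(l'+1)=z_1|(l'+1)$, so $x'|g=z|g$. For $m\le j\le q$ the values $h_j,P_j$ at $x'$ depend only on $x'|(l'+1)$ by (g), so they are those of $z_1$; for $j<m$ Lemma S gives the claim. $\square$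

We now produce $x'$ as in (†). Three cases are distinguished by where $x$ splits from $A_E$ and by the type there.

**Step 5: $k$ standard.** Here the $U_s$ already determine the relations to $A_E$. We have $k'=k$, and $a'_i=f(a')_i$ for all $a'\in A_E$ and standard $i$, since $f$ preserves the $U_s$. So it suffices to find $x'$ with $x'_i=x_i$ for all standard $i$ and with the correct $h_j,P_j$.

(5a) Suppose some $h_{j_0}(x)$ is standard. Take a standard $n>k$ with $n\ge h_{j_0}(x)$; then $m=\tau_n(x)\le j_0$ is standard. Apply Lemma S with $l=n$, $z=x$ (note $n'=n$). For $j\ge m$ we have $h_j(x)\le n$, and $h_j,P_j$ depend only on $x|n=x'|n$; also $f$ fixes the standard level $h_j(x)$. For $j<m$ use the lemma. Digits at standard levels $i\ge n$: standard drop levels of $x$ are fixed by $f$ and carry the same digit $p_i$; nonstandard drop levels are mapped to nonstandard ones; and at standard non-drop levels the digit equals the current type, for $x$ and $x'$ alike. So $x'_i=x_i$ for all standard $i$.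

(5b) Suppose no $h_j(x)$ is standard. Then $\tau_n(x)=\infty$ for all standard $n\ge1$. By $\aleph_1$-saturation it suffices to find, for given standard $n\ge1$ and $q$, a point $x'$ with $x'|n=x|n$ and the correct $h_j,P_j$ for $j\le q$. Let $z=x\langle n,n\rangle$. By (c), $W_n(x)\ge2n$, so position $n$ has $e\ge n$ and $\tau_{n+1}(z)=\infty$. Apply Lemma L with $g=n+1$, $T=\infty$; here $h_q(x)'$ is not standard, hence $>g$.

**Step 6: $k$ nonstandard, $\tau_k(a)=m$ standard.** Here the digits at level $k$ are standard numbers known from the $h_j,P_j$. By (11.1), $\tau_{k'}(b)=m$. Let $a'\in A_0$, $b'=f(a')$. We claim $b'_{k'}=a'_k$. Indeed $\tau_k(a')=m$ and $W_k(a')=2m$, as $a'|k=a|k$. Let $m^*=\tau_{k+1}(a')=\min(a_k',2m-a_k')$. If $m^*=m$, then $a'_k=m$. If $m^*<m$, then $h_{m^*}(a')=k+1$ and the side is given by $P_{m^*}(a')$, by (f). The same description holds for $b'$ at $k'$, with the same $m^*$ by (11.1), since $k+1\in A_K$, and with the same side.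

As $x|k=a|k$, also $\tau_k(x)=m$. Apply Lemma S with $l=k$, $z=b$. This gives $x'|k'=b|k'$ and $x'_{k'}=x_k$; so the differences in (†) are equal, and nonzero. For $j<m$ the lemma gives $h_j,P_j$. For $j\ge m$, (g) gives $h_j(x)=h_j(a)\le k$ and $h_j(x')=h_j(b)$, and $P_j(x)\Leftrightarrow P_j(a)\Leftrightarrow P_j(b)\Leftrightarrow P_j(x')$. For standard $n$ we have $x|n=a|n$ and $x'|n=b|n$, so the $U_s$ agree. So (†) holds.

**Step 7: $k$ nonstandard, $\tau_k(a)$ large.** Here only the sign and standard values of digit differences, including distances to the two ends, matter. By (11.1) $\tau_{k'}(b)$ is large, and $k'$ is nonstandard. By (e), $W=W_k(a)$ and $W'=W_{k'}(b)$ are nonstandard. The point $x$ and all of $A_0$ have type $\tau_k(a)$ and width $W$ at level $k$; all of $B_0$ have type $\tau_{k'}(b)$ and width $W'$ at level $k'$.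

*The map of digits.* Let $Q=\{0,W\}\cup\{a'_k:a'\in A_0\}$, $Q'=\{0,W'\}\cup\{b'_{k'}:b'\in B_0\}$, and
$$F:Q\to Q',\qquad 0\mapsto0,\quad W\mapsto W',\quad a'_k\mapsto f(a')_{k'} .$$
We claim that $F$ is a well-defined bijection which preserves order and, in both directions, standard differences. For two points $a'_k,a''_k$: they are equal iff $v(a',a'')>k$; otherwise their order is that of $a',a''$, and a difference equals a standard $\delta\ge1$ iff $D_\delta$ holds; all this is preserved by $f$. The ends $0,W$, and $0,W'$, have nonstandard distance. For $a'_k$ and an end: since $W$ is nonstandard, $a'_k$ has standard distance $m$ to an end iff $\min(a'_k,W-a'_k)=m$, iff $\tau_{k+1}(a')=m$, by (e). This is preserved by (11.1). In that case $h_m(a')=k+1$, as $\tau_k(a')$ is large, and the end is determined by $P_m(a')$; the same holds for $f(a')$. Distance $0$ is included, so coincidences with ends are respected.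

*The digit $c'$.* Let $c=x_k\in[0,W]\setminus\{a'_k:a'\in A_0\}$. If $c=p+\delta$ with $p\in Q$ and $\delta$ a standard integer, let $c'=F(p)+\delta$; this does not depend on the choice of $p$, because $F$ preserves standard differences. Otherwise let $p<c<p_2$ be the neighbours of $c$ in the finite set $Q$; then $p_2-p$, hence $F(p_2)-F(p)$, is nonstandard, and we let $c'=F(p)+\lfloor(F(p_2)-F(p))/2\rfloor$. Then for all $p_1\in Q$,
$$c'-F(p_1)\text{ and }c-p_1\text{ have equal sign, and are equal if one of them is standard.}\tag{11.2}$$
In the first case, either $p_1-p$ is standard and $F(p_1)-F(p)=p_1-p$, or both $p_1-p$ and $F(p_1)-F(p)$ are infinite of the same sign, and adding the standard $\delta$ changes nothing. In the second case, $c$ and $c'$ are at nonstandard distance from all points of $Q$ and $Q'$, and lie in corresponding intervals. Taking $p_1=0,W$ we get $0\le c'\le W'$. Taking $p_1=a'_k$ we get the digit condition of (†) for any $x'$ with $x'_{k'}=c'$; in particular $c'\ne b'_{k'}$. Let $z=b\langle k',c'\rangle$.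

(7a) Suppose $\min(c,W-c)=m$ is standard. By (11.2) $c'$ has distance $m$ to the corresponding end, so $\tau_{k+1}(x)=m=\tau_{k'+1}(z)$ by (e). Apply Lemma S with $l=k+1$ and this $z$; then $x'|(k'+1)=z|(k'+1)$. For $j<m$ the lemma applies. For $j\ge m$, $h_j(x)=k+1$ and $h_j(x')=k'+1$, since $\tau_k(x)$ and $\tau_{k'}(b)$ are large; and the sides agree.

(7b) Otherwise $\min(c,W-c)$ is nonstandard, and by (11.2) so is $\min(c',W'-c')$. By (e), $\tau_{k+1}(x)$ and $T=\tau_{k'+1}(z)$ are large. With $g=k'+1$ we have $\tau_i(z)=T$ for all finite $i\ge g$. For all $j\in\omega$, $h_j(x)>k+1$, so $h_j(x)'>g$, and it is not standard. By Lemma L, for each $q$ there is $x'$ with $x'|g=z|g$ and correct $h_j,P_j$ for $j\le q$; by $\aleph_1$-saturation there is one $x'$ which is correct for all $j$.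

In both subcases $x'|k'=b|k'$, $x'_{k'}=c'$, and the $U_s$ agree as in Step 6. So (†) holds in all cases, and Proposition 9.2 is proved. $\square$

## 12. Counting patterns over the tree

**Proposition 12.1.** $\mathcal E^+$, hence $\mathcal E$, is NIP.

*Proof.* By fact 5 of Section 2 we consider $\varphi(x;\bar y)$ with $x$ a single variable, and by Proposition 9.2 we take $\varphi$ quantifier-free.

**Step 1: collecting the levels that matter.** Only finitely many $h_j,P_j,U_s,D_\delta$ occur in $\varphi$; call these $j,s,\delta$ relevant. Each $K$-term in $\varphi$ is $w(t)$, where $t$ is a variable, $0$, $\infty$, $v(\cdot,\cdot)$ or $h_j(\cdot)$, and $w$ is in a finite set $\mathcal W\ni\mathrm{id}$ of compositions of $S$ and $\mathrm{pr}$. These are nondecreasing maps $K\to K$. Given $n\ge1$ parameter tuples, let their entries form a set of $N\le|\bar y|\,n$ elements; we may assume $N\ge1$. Let $A$ be its $[\mathcal T]$-part together with $o$, so $|A|\le N+1$. Let $\Lambda$ be the set of all $w(t)$ with $w\in\mathcal W$ and $t$ a parameter from $K$, or $0,\infty$, or $v(a,a')$, $h_j(a)$ with $a,a'\in A$ and $j$ relevant. Then $|\Lambda|=O(N^2)$.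

For $\kappa\in K$, the *pattern of $\kappa$ over $\Lambda$* consists of the truth values of $w(\kappa)\le\lambda$ and $w(\kappa)\ge\lambda$ for $w\in\mathcal W$, $\lambda\in\Lambda$. These conditions define $O(N^2)$ initial or final segments of the linear order $K$, so there are only $O(N^2)$ patterns.

We bound the number of patterns of truth values, as $x$ varies, of the atomic subformulas of $\varphi$ with parameters substituted in all ways. This bounds the number of traces of $\varphi(x;\cdot)$.

**Step 2: $x$ of sort $K$.** All is determined by the pattern of $x$ over $\Lambda$ and boundedly many parameter-free comparisons $w(x)$ with $w'(x)$. So there are $O(N^2)$ patterns.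

**Step 3: $x$ of sort $[\mathcal T]$.** At most $N+1$ patterns come from $x\in A$. For $x\notin A$ let $k=\max_{a\in A}v(x,a)<\infty$, attained at $a$. Then $v(x,a'')=\min(k,v(a,a''))$ for $a''\in A$. We record

* $a$: at most $N+1$ choices;
* the pattern of $k$ over $\Lambda$: $O(N^2)$;
* for each relevant $j$ the pattern of $h_j(x)$ over $\Lambda$: $O(N^2)$ each;
* boundedly many truth values: comparisons among the $w(k),w'(h_j(x))$, and the $P_j(x),U_s(x)$;
* the cut of $x$ in $A$: at most $N+2$ choices;
* for each relevant $\delta$, one $a'\in A$ with $v(a,a')\ge k$ and $D_\delta(x,a')$, or the information that there is none, and the same for $D_\delta(a',x)$: at most $N+2$ choices each.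

**Step 4: this record determines everything.** As $v(a,a'')\in\Lambda$, the pattern of $k$ tells whether $v(x,a'')$ is $k$ or $v(a,a'')$. So every $K$-term involving $x$ becomes $w(k)$, $w(h_j(x))$ or a known element of $\Lambda$, and all comparisons of $K$-terms are determined. The atoms $x<a''$, $a''<x$ are given by the cut, $x=a''$ is false, and $D_\delta(x,x)$ is false. Finally consider $D_\delta(x,a'')$. If $v(a,a'')<k$, then $D_\delta(x,a'')\Leftrightarrow D_\delta(a,a'')$, since $x|k=a|k$. If $v(a,a'')\ge k$, then $v(x,a'')=k$, and $D_\delta(x,a'')$ says $a''_k=x_k+\delta$. This holds iff the recorded $a'$ exists and $a''_k=a'_k$, i.e. $v(a',a'')>k$, which the pattern of $k$ decides. The atoms $D_\delta(a'',x)$ are treated in the same way.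

So the number of patterns is polynomial in $N$, hence in $n$, and $\varphi$ is NIP. The structure $\mathcal E$ is a reduct of $\mathcal E^+$. $\square$

*Proof of Theorem 6.2.* The topological part is (6.3). Let $E=E_{\mathcal T}$. If $\mathcal T$ has infinitely many gaps, $E_{\rm ind}$ is definable with parameters in $\mathcal E$ by Proposition 8.1, and $\mathcal E$ is NIP by Proposition 12.1; each formula of $E_{\rm ind}$ involves only finitely many $R_q$, so $E_{\rm ind}$ is NIP. Otherwise $E$ is finite, and $E_{\rm ind}$ is NIP too. By Theorem 7.2, $(\mathbb R,<,+,E)$ is NIP. $\square$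

## 13. A tree with continuum many branches: proof of Theorem A

Let the root have two children of type $\infty$. For each $s$ of level $k\ge1$ and type $\infty$ let $W(s)=2k+1$; nodes of finite type are governed by (R1). At a node of type $\infty$ and level $k\ge1$, the positions with $e(c)\ge k$ are those with $k\le c\le k+1$, so it has exactly two children of type $\infty$. At level $1$ the children have types $0,\infty,\infty,0$; at level $2$ they have types $0,1,\infty,\infty,1,0$.

This tree is admissible, and it has $2^{\aleph_0}$ branches, since already the nodes of type $\infty$ branch in two at every level. By Theorem 6.2, $E_{\mathcal T}$ is compact, nowhere dense and uncountable, and $(\mathbb R,<,+,E_{\mathcal T})$ is NIP. $\square$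

## 14. Which compact spaces occur: proof of Theorem C

*(i)$\Rightarrow$(ii).* Derivatives are topological invariants, so this is Theorem B.

*(ii)$\Rightarrow$(i).* By Theorem 6.2 it suffices to find an admissible tree $\mathcal T$ with $[\mathcal T]\cong X$.

**Step 1: clopen sets with a rank.** We set up pieces that can serve as $[s]$. Let $X^{(\omega)}=\bigcap_nX^{(n)}$. A point of $X^{(m)}\setminus X^{(m+1)}$ has *rank* $m$. For clopen $V$ we have $V^{(n)}=V\cap X^{(n)}$, by induction on $n$. Call a clopen $V$ an *$m$-set* if $V^{(m)}$ is a singleton, its *top*; then $V^{(m+1)}=\emptyset$, so $V$ misses $X^{(\omega)}$. Call $V$ an *$\infty$-set* if $V\cap X^{(\omega)}\ne\emptyset$. For $X=\{0\}\cup\{1/n:n\ge1\}$, the whole space is a $1$-set with top $0$, and each $\{1/n\}$ is a $0$-set. We need three facts.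

(14.1) *A nonempty clopen $V$ disjoint from $X^{(\omega)}$ is, for some $m$, a finite disjoint union of $m$-sets.* By compactness there is a largest $m$ with $V^{(m)}\ne\emptyset$. As $V^{(m+1)}=\emptyset$, the compact set $V^{(m)}$ is discrete, so finite. Separate its points by a clopen partition of $V$.

(14.2) *A point of rank $m$ has arbitrarily small clopen neighbourhoods that are $m$-sets with this point as top.* The point is isolated in $X^{(m)}$; take clopen neighbourhoods meeting $X^{(m)}$ only in it.

(14.3) *If $V$ is an $m$-set and $i<m$, or $V$ is an $\infty$-set and $i<\omega$, then $V$ contains infinitely many points of rank $i$.* We have $V\cap X^{(i+1)}\ne\emptyset$. If only finitely many points of $V$ had rank $i$, removing them from $V\cap X^{(i)}$ would leave a relatively open subset of $X^{(i)}$, nonempty as it contains $V\cap X^{(i+1)}$, without isolated points of $X^{(i)}$. This contradicts (ii).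

**Step 2: building the tree.** We define clopen sets $V_s$ such that the children of $s$ partition $V_s$ and, at levels $\ge1$, $V_s$ is a $t(s)$-set. The isolated points of a separable metrizable space form a countable set, so $X\setminus X^{(\omega)}$ is countable; enumerate it without repetition as $y_0,y_1,\dots$ (possibly finite or empty), and fix a metric on $X$. Let $V_\emptyset=X$. If $X^{(\omega)}=\emptyset$, the children of the root come from (14.1); otherwise the root has one child, with set $X$ and type $\infty$. Let $s$ have level $k\ge1$.

*Type $0$.* Then $V_s$ is a singleton. Take one child, with the same set.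

*Type $m$ with $1\le m<\infty$, top $y$.* All points of $V_s\setminus\{y\}$ have rank $<m$, and there are infinitely many of each rank $i<m$ by (14.3). Pick two points of each rank $i<m$, all distinct, such that the point of $V_s\setminus\{y\}$ of least index is among them. By (14.2) they have pairwise disjoint clopen neighbourhoods $V_i^L,V_i^R\subseteq V_s\setminus\{y\}$ ($i<m$) that are $i$-sets. Put $V_i^L$ at position $i$ and $V_i^R$ at position $2m-i$. The remainder is an $m$-set with top $y$; put it at position $m$. This is (R1).

*Type $\infty$.* In the same way choose pairwise disjoint $i$-sets $V_i^L,V_i^R\subseteq V_s$ for $i<k$, one of them containing the point of least index among the points of $V_s$ of rank $<k$. They miss $X^{(\omega)}$, so the remainder meets $X^{(\omega)}$. Partition the remainder into finitely many clopen sets of diameter $\le1/k$, and merge those missing $X^{(\omega)}$ into one that meets it. This yields $p\ge1$ $\infty$-sets, each meeting $X^{(\omega)}$ in a set of diameter $\le1/k$. Put $W(s)=2k+p-1\ge2k$, $V_i^L$ at position $i$, $V_i^R$ at position $W(s)-i$, and the $p$ $\infty$-sets at positions $k,\dots,k+p-1$.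 For these last positions $e(c)\ge k$, as $W(s)-(k+p-1)=k$; and for $i<k$ the positions $i$ and $W(s)-i$ have $e=i$. This is (R2).

So $\mathcal T$ is admissible.

**Step 3: each branch determines one point.** We show that $\bigcap_kV_{x|k}$ is a singleton for every branch $x$. It is nonempty by compactness. Types are nonincreasing, so there are two cases.

Suppose the type is $m<\infty$ from some level $l\ge1$ on. Then all $V_{x|k}$, $k\ge l$, are $m$-sets with the same top $y$. All points of $V_{x|l}$ have finite rank, hence an index. Each step removes the point of least index among those different from $y$, as long as there is one. So a point $y_r\ne y$ is removed after at most $r+1$ steps, and only $y$ remains.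

Suppose the type is $\infty$ at all levels $\ge1$. The sets $V_{x|k}\cap X^{(\omega)}$ are nonempty, compact and decreasing, with diameters tending to $0$; so the intersection contains exactly one point of $X^{(\omega)}$. A point $y_r$ of finite rank $i$ cannot stay: at each level $k>i$ the point of least index among those of rank $<k$ is removed, and as long as $y_r$ is present, that point has index $\le r$. So $y_r$ is removed after at most $r+1$ such levels.

**Step 4: the homeomorphism.** Send each point of $X$ to the branch of the sets $V_s$ that contain it. This is well defined, because the children of $s$ partition $V_s$; continuous, because the $V_s$ are clopen; surjective, because the intersections are nonempty; and injective, because they are singletons. A continuous bijection between compact Hausdorff spaces is a homeomorphism, so $X\cong[\mathcal T]\cong E_{\mathcal T}$.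

**Step 5: countable spaces.** It remains to see that a nonempty countable compact metrizable $X$ satisfies the hypothesis and (ii). It is zero-dimensional, being a countable metrizable space. A nonempty relatively open subset of some $X^{(n)}$ is countable and locally compact, so by the Baire category theorem one of its points is open in it, i.e. isolated in $X^{(n)}$. So (ii) holds. $\square$

For example, $X=\omega^\alpha+1$ with the order topology is realized, for every countable $\alpha$, by a compact nowhere dense set definable in an NIP expansion of $(\mathbb R,<,+)$. For $\alpha\ge\omega$ it has infinite Cantor rank. Indeed, by induction on $n$, every $\omega^n\beta\le\omega^\alpha$ with $\beta\ge1$ lies in $X^{(n)}$: the ordinal $\omega^{n+1}\beta$ is a multiple of $\omega^n$ and a limit of smaller nonzero multiples of $\omega^n$, namely of $\omega^n(\omega\beta_0+j)$, $1\le j<\omega$, if $\beta=\beta_0+1$, and of $\omega^{n+1}\beta_0$, $1\le\beta_0<\beta$, if $\beta$ is a limit. And $\omega^\alpha=\omega^{n+\alpha}=\omega^n\omega^\alpha$ for all $n$, so $\omega^\alpha\in X^{(n)}$ for every $n<\omega$. These are countable witnesses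 for question (1).
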